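# Counting Yang–Baxter solutions: the exponent $n^2/4$

## 1. Pairs of points and $2^{n^2/4}$ solutions

Take $X=\{1,2,3,4\}$, cut it into the pairs $\{1,2\}$ and $\{3,4\}$, and attach a permutation to each point:
$$\sigma_1=\sigma_2=(3\,4),\qquad \sigma_3=\sigma_4=(1\,2)(3\,4).$$
Define $r\colon X^2\to X^2$ by $r(x,y)=(\sigma_x(y),\sigma_y^{-1}(x))$. For instance $r(1,3)=(4,2)$, and $r(4,2)=(1,3)$, so applying $r$ twice returned us to the start. Now take the triple $(1,3,2)$ and apply $r$ alternately to the last two and to the first two entries. Starting with the last two,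
$$(1,3,2)\mapsto(1,1,4)\mapsto(1,1,4)\mapsto(1,3,2),$$
and starting with the first two,
$$(1,3,2)\mapsto(4,2,2)\mapsto(4,2,2)\mapsto(1,3,2).$$
Both routes give the same result. This holds for every triple, and the reason is worth isolating. Only three facts about the $\sigma_x$ matter: $\sigma_x$ depends only on the pair of $x$; every $\sigma_x$ maps each pair to itself; the $\sigma_x$ commute. By the first two facts $\sigma_{\sigma_x(y)}=\sigma_y$ and $\sigma_{\sigma_y^{-1}(x)}=\sigma_x$. So the first route is
$$(x,y,z)\mapsto(x,\sigma_yz,\sigma_z^{-1}y)\mapsto(\sigma_x\sigma_yz,\ \sigma_z^{-1}x,\ \sigma_z^{-1}y)\mapsto(\sigma_x\sigma_yz,\ \sigma_x\sigma_z^{-1}y,\ \sigma_y^{-1}\sigma_z^{-1}x),$$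
and the second is
$$(x,y,z)\mapsto(\sigma_xy,\sigma_y^{-1}x,z)\mapsto(\sigma_xy,\ \sigma_xz,\ \sigma_z^{-1}\sigma_y^{-1}x)\mapsto(\sigma_y\sigma_xz,\ \sigma_z^{-1}\sigma_xy,\ \sigma_z^{-1}\sigma_y^{-1}x).$$
They agree by the third fact. Also $r(\sigma_xy,\sigma_y^{-1}x)=(\sigma_y\sigma_y^{-1}x,\sigma_x^{-1}\sigma_xy)=(x,y)$.

**Definition 1.** Let $\sigma,\tau\colon X^2\to X$ and $r=(\sigma,\tau)$. The triple $(X,\sigma,\tau)$ is a *set-theoretic solution of the Yang–Baxter equation* if
$$(\mathrm{id}\times r)(r\times\mathrm{id})(\mathrm{id}\times r)=(r\times\mathrm{id})(\mathrm{id}\times r)(r\times\mathrm{id})\quad\text{on }X^3 .$$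
It is *non-degenerate* if all maps $\sigma_x=\sigma(x,\_)$ and $\tau_y=\tau(\_,y)$ are bijections, and *involutive* if $r^2=\mathrm{id}$. From now on **solution** means a non-degenerate involutive one; its *size* is $|X|$. Two solutions are *isomorphic* if a bijection $f\colon X\to X'$ satisfies $f(\sigma(x,y))=\sigma'(f(x),f(y))$ and $f(\tau(x,y))=\tau'(f(x),f(y))$.

The computation above works for $n=2k$ points in $k$ pairs: for every pair choose, freely, the set of pairs that its two points swap. There are $k$ pairs with $2^k$ choices each, so we obtain $2^{k^2}=2^{n^2/4}$ solutions on one set ($16$ when $n=4$). An isomorphism class contains at most $n!$ solutions on $\{1,\dots,n\}$, so for even $n$ there are at least $2^{n^2/4}/n!=2^{n^2/4-O(n\log n)}$ classes. For odd $n$, add one point that every $\sigma_x$ fixes and whose own permutation is the identity; the loss in the exponent is $O(n)$. So we have checked the lower bound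
$$\#\{\text{isomorphism classes of size }n\}\ \ge\ 2^{n^2/4-O(n\log n)} .$$

From above, we shall see in a moment that $\sigma$ determines $\tau$. A solution of size $n$ is thus a list of $n$ permutations of $n$ points, and there are at most $(n!)^n=2^{\Theta(n^2\log n)}$ of them. Between $n^2/4$ and $n^2\log n$ there is a logarithm. Is it real? Jedlička, Pilitowska and Zamojska-Dzienio, in "The construction of multipermutation solutions of the Yang–Baxter equation of level 2", arXiv:1901.01471 (2019), pose the conjecture that it is not: there should be $2^{O(n^2)}$ solutions of size $n$ up to isomorphism. We prove this, and then find the constant.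

**Theorem A.** The number of solutions with underlying set $\{1,\dots,n\}$ (hence also the number of isomorphism classes) is at most $2^{O(n\log n)}\cdot24^{n(n-1)/3}$. So there is a constant $C$ such that for all $n\ge1$ there are at most $2^{Cn^2}$ solutions of size $n$ up to isomorphism: the conjecture is true.

**Theorem B.** The number of solutions on $\{1,\dots,n\}$ is at most $2^{(1/4+o(1))n^2}$. Together with the lower bound $2^{n^2/4-O(n\log n)}$, the number of isomorphism classes of solutions of size $n$ is $2^{(1/4+o(1))n^2}$.

The source also quotes that the lower bound is already reached among multipermutation solutions of level $2$, and that there are at most $2^{(1/4+o(1))n^2}$ of those of size $n$, up to isomorphism. So the constant $1/4$ is sharp and already attained at level $2$. We shall not use this.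

Throughout, $X$ is finite, $|X|=n$, and permutations are composed from right to left. For a permutation group $R$ and an $R$-invariant set $O$ we write $R^O$ for the group of restrictions $g|_O$, $g\in R$. For a finite group $R$ and a prime $p$, $|R|_p$ is the $p$-part of $|R|$.

## 2. The rows $\sigma_x$ and the relation between them

Call $\sigma_x$ the *row* of $x$, and let $G=\langle\sigma_x:x\in X\rangle\le\mathrm{Sym}(X)$. Apply both sides of the braid relation to $(x,y,z)$ and compare first components. The left side gives $\sigma_x\sigma_y(z)$, the right side $\sigma_{\sigma_x(y)}\sigma_{\tau_y(x)}(z)$. Hence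
$$\sigma_x\sigma_y=\sigma_{\sigma_x(y)}\,\sigma_{\tau_y(x)} .\tag{1}$$
Since $r(\sigma_x(y),\tau_y(x))=(x,y)$, we have $\sigma_{\sigma_x(y)}(\tau_y(x))=x$, that is,
$$\tau_y(x)=\sigma_{\sigma_x(y)}^{-1}(x).\tag{2}$$
So the rows determine the solution. Put $x=s$, $y=z_1$, $z=\sigma_s(z_1)$ in (1) and (2):
$$\sigma_s\,\sigma_{z_1}=\sigma_z\,\sigma_{s'},\qquad z_1=\sigma_s^{-1}(z),\quad s'=\sigma_z^{-1}(s)\qquad(s,z\in X).\tag{3}$$
This is the relation we count with: knowing $\sigma_z$, $\sigma_s$ and $\sigma_{s'}$ gives the row of the new point $\sigma_s^{-1}(z)$.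

If $Y\subseteq X$ is $G$-invariant, then $\sigma_x(y)\in Y$ and, by (2), $\tau_y(x)\in Y$ for $x,y\in Y$. The restrictions of the bijections $\sigma_x,\tau_y$ to the finite set $Y$ are injective maps $Y\to Y$, so bijections. Thus $Y$ is itself a solution.

Try $n=2$. There are four choices of $(\sigma_1,\sigma_2)$. If both rows are the identity, or both are $(1\,2)$, the computation of Section 1 shows that we have a solution. If $\sigma_1=\mathrm{id}$ and $\sigma_2=(1\,2)$, take $x=1$, $y=2$: then $\sigma_1(2)=2$, $\tau_2(1)=\sigma_2^{-1}(1)=2$, and (1) would say $(1\,2)=\sigma_2\sigma_2=\mathrm{id}$. The last choice is this one with the labels exchanged. So there are exactly two solutions on $\{1,2\}$. The relation (1) is a real restriction, and the problem is to measure it.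

## 3. A lattice carrying the group, and solvability

Let $\mathbb Z^Y$ be the free abelian group with basis $(e_y)_{y\in Y}$, on which $G$ acts by $ge_y=e_{gy}$. In $\mathbb Z^Y\rtimes G$ we multiply by $(v,g)(w,h)=(v+gw,gh)$.

**Lemma 1.** Let $\emptyset\ne Y\subseteq X$ be $G$-invariant. The subgroup $\mathbb G_Y\le\mathbb Z^Y\rtimes G$ generated by the $(e_y,\sigma_y)$, $y\in Y$, has the form $\{(v,g_v):v\in\mathbb Z^Y\}$, with exactly one $g_v$ for every $v$.

*Proof.* We first construct $g_v$ for $v\in\mathbb N^Y$ (with $0\in\mathbb N$). List the multiset $v$ as $z_1,\dots,z_l$, and put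
$$h_0=1,\qquad a_i=h_{i-1}^{-1}(z_i),\qquad h_i=h_{i-1}\sigma_{a_i},\qquad g_v:=h_l .$$
All $a_i$ lie in $Y$. By the multiplication rule, $(e_{a_1},\sigma_{a_1})\cdots(e_{a_i},\sigma_{a_i})=(e_{z_1}+\dots+e_{z_i},h_i)$, so $(v,g_v)\in\mathbb G_Y$.

*The ordering does not matter.* It is enough to swap neighbors $z_i,z_{i+1}$. Put $h=h_{i-1}$. Before the swap we use $a=h^{-1}z_i$ and then $b=\sigma_a^{-1}h^{-1}z_{i+1}$. After the swap we use $a'=h^{-1}z_{i+1}=\sigma_a(b)$ and then $b'=\sigma_{a'}^{-1}h^{-1}z_i=\sigma_{\sigma_a(b)}^{-1}(a)=\tau_b(a)$, by (2). By (1), $\sigma_a\sigma_b=\sigma_{a'}\sigma_{b'}$. So $h_{i+1}$ is unchanged, and so is everything after it.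

*A product rule.* Let $v,w\in\mathbb N^Y$. List $v$ first and then $g_vw$, as $g_vw_1,g_vw_2,\dots$ where $w_1,w_2,\dots$ lists $w$. After $v$ we stand at $h=g_v$. If $h_i'$ and $a_i'$ denote the quantities for $w$ alone, induction gives $h=g_vh_{i-1}'$ before the $i$-th further step, hence the next index is $(g_vh'_{i-1})^{-1}g_vw_i=a_i'$. Therefore
$$g_{v+g_vw}=g_vg_w ,\qquad\text{that is,}\qquad (v,g_v)(w,g_w)=(v+g_vw,\;g_{v+g_vw}).$$

*From $\mathbb N^Y$ to $\mathbb Z^Y$.* Let $u=\sum_{y}e_y$, which is $G$-invariant, let $N=|G|$ and $c=Nu$. Then $(u,g_u)^N=(Nu,g_u^N)=(c,1)$, so $g_c=1$, and $(c,1)$ is central in $\mathbb Z^Y\rtimes G$. By the product rule $g_{kc+v}=g_v$ for all $k\ge0$; in particular $g_{kc}=1$. Put $\mathbb S=\{(v-kc,g_v):v\in\mathbb N^Y,\ k\ge0\}$.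

The first coordinates exhaust $\mathbb Z^Y$. The second coordinate is determined by the first: if $v-kc=v'-k'c$, then $v+k'c=v'+kc$, so $g_v=g_{k'c+v}=g_{kc+v'}=g_{v'}$. The set $\mathbb S$ is closed under products, because $(c,1)$ is central and by the product rule. It is closed under inverses: given $v\in\mathbb N^Y$, some power $(v,g_v)^m$ with $m\ge1$ equals $(w,1)$ with $w\in\mathbb N^Y$ and $g_w=1$. For large $k$ we have $kc-w\in\mathbb N^Y$ and $1=g_{kc}=g_{w+(kc-w)}=g_wg_{kc-w}=g_{kc-w}$, so $(-w,1)=((kc-w)-kc,g_{kc-w})\in\mathbb S$. Hence $(v,g_v)^{-1}=(v,g_v)^{m-1}(-w,1)\in\mathbb S$, and $(v-kc,g_v)^{-1}=(v,g_v)^{-1}(kc,1)\in\mathbb S$.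

So $\mathbb S$ is a group. It contains the generators, as $g_{e_y}=\sigma_y$; and it lies in $\mathbb G_Y$, as $(v,g_v)$ and $(c,1)$ do. Thus $\mathbb S=\mathbb G_Y$. $\square$

For a nonempty $G$-invariant $Y$ put $H=\langle\sigma_y|_Y:y\in Y\rangle\le\mathrm{Sym}(Y)$, the group generated by the rows of the solution $Y$. Apply Lemma 1 to the solution $Y$ itself. It gives permutations $g_v^0\in H$ and the group $\mathbb G=\{(v,g_v^0)\}\le\mathbb Z^Y\rtimes H$. Put $L=\{v\in\mathbb Z^Y:g_v^0=1\}$. Three facts follow by computing in $\mathbb Z^Y\rtimes H$.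

1. $L$ is a subgroup, as $(v,1)(w,1)=(v+w,1)$.
2. $L$ is $H$-invariant, as $(u,g)(v,1)(u,g)^{-1}=(gv,1)$ and every $g\in H$ is some $g_u^0$ (the second coordinates form a subgroup containing the generators of $H$).
3. $g_v^0=g_w^0$ if and only if $v-w\in L$, as $(w,g)(v,g)^{-1}=(w-v,1)$ and $(w-v,1)(v,g)=(w,g)$.

Hence sending $g_v^0$ to $v+L$ is a well-defined bijection with
$$\bar\pi\colon H\to\mathbb Z^Y/L,\qquad \bar\pi(gh)=\bar\pi(g)+g\,\bar\pi(h),\qquad \bar\pi(\sigma_y|_Y)=e_y+L .\tag{4}$$
In particular $|\mathbb Z^Y/L|=|H|$.

For the opening example with $Y=X$, the point $h_{i-1}^{-1}(z_i)$ lies in the pair of $z_i$, so $g_v=\sigma_1^{v_1+v_2}\sigma_3^{v_3+v_4}$. Here $G=\langle(1\,2),(3\,4)\rangle$ has order $4$, and $L=\{v:v_1+v_2\text{ and }v_3+v_4\text{ are even}\}$ has index $4$.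

Recall that for a set $\varpi$ of primes, a *Hall $\varpi$-subgroup* of a finite group is a subgroup whose order is the $\varpi$-part of the group order. Two theorems of P. Hall: a finite group with a Hall $p'$-subgroup for every prime $p$ is solvable; and solvable groups have Hall $\varpi$-subgroups for all $\varpi$.

**Lemma 2** (Etingof–Schedler–Soloviev, Duke Math. J. 100 (1999)). $G$ is solvable.

*Proof.* Take $Y=X$, so $H=G$ and $A=\mathbb Z^X/L$ is an abelian group of order $|G|$. Its $\varpi$-part $A_\varpi$ is $G$-invariant. If $\bar\pi(g),\bar\pi(h)\in A_\varpi$, then $\bar\pi(gh)=\bar\pi(g)+g\bar\pi(h)\in A_\varpi$. So $\bar\pi^{-1}(A_\varpi)$ is a nonempty subset of a finite group closed under products, hence a subgroup, of order $|A_\varpi|$, the $\varpi$-part of $|G|$. All Hall subgroups exist, and $G$ is solvable. $\square$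

## 4. Iterated wreath products and a short list of solvable overgroups

We want to record a solvable group containing all rows. Recording $G$ itself is expensive: the group $(\mathbb Z/2)^k$ generated by the swaps of $k=n/2$ pairs has at least $2^{\lfloor k^2/4\rfloor}$ subgroups (graphs of linear maps $\mathbb F_2^d\to\mathbb F_2^{k-d}$ with $d=\lfloor k/2\rfloor$). That would cost about $n^2/16$ bits, which Theorem A could afford but Theorem B cannot. We record instead a larger group from a short list.

**Definition 2.** Let $d_1,\dots,d_l\ge2$, $[d]=\{1,\dots,d\}$ and $P_i\le\mathrm{Sym}(d_i)$. The *iterated wreath product* $P_1\wr\cdots\wr P_l$ is the group of permutations $g$ of $[d_1]\times\dots\times[d_l]$ of the form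
$$g(a_1,\dots,a_l)=(b_1,\dots,b_l),\qquad b_i=g_{a_1\dots a_{i-1}}(a_i),\qquad g_{a_1\dots a_{i-1}}\in P_i .$$
The *local permutations* $g_{a_1\dots a_{i-1}}$, one for every node $(a_1,\dots,a_{i-1})$ of a tree, are free. For $l=0$ this is the trivial group on one point.

Put $D_i=d_1\cdots d_i$. There are $D_{i-1}$ nodes at level $i$, so the order is $\prod_i|P_i|^{D_{i-1}}$. The group is transitive if all $P_i$ are. It is solvable if all $P_i$ are: the elements acting trivially on the first $i-1$ coordinates, modulo those acting trivially on the first $i$, embed in $P_i^{D_{i-1}}$. For example, $S_2\wr S_2$ acts on $4$ points with order $2^1\cdot2^2=8$; it is the dihedral group of the square, and the two values of $a_1$ name the two diagonals.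

*Embedding a transitive solvable group.* A *block system* of a transitive group is an invariant partition; a transitive group is *primitive* if its only block systems are the two trivial ones. Let $R$ be transitive and solvable on $O$, $|O|=m$. Take a maximal chain of block systems $\{O\}=\mathfrak B_0,\mathfrak B_1,\dots,\mathfrak B_l=\{\text{singletons}\}$, each properly refining the one before. Call the blocks of $\mathfrak B_i$ inside $\beta\in\mathfrak B_{i-1}$ the *children* of $\beta$; let $d_i$ be their number. The stabilizer $R_\beta$ is transitive on the children of $\beta$, since an element of $R$ moving one child to another fixes $\beta$. It is primitive on them, since the translates under $R$ of a nontrivial block system on the children would give a block system strictly between $\mathfrak B_{i-1}$ and $\mathfrak B_i$.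

Fix $\beta_0\supset\beta_1\supset\dots\supset\beta_l$ with $\beta_i\in\mathfrak B_i$, and let $P_i$ be the group that $R_{\beta_{i-1}}$ induces on the children of $\beta_{i-1}$, which we label $1,\dots,d_i$. For each $\beta\in\mathfrak B_{i-1}$ choose $r_\beta\in R$ with $r_\beta\beta_{i-1}=\beta$ and use it to carry these labels to the children of $\beta$. A point of $O$ is now the sequence of labels on the way down to it. An element $g\in R$ maps the children of $\beta$ to those of $g\beta$, and in labels it acts as $r_{g\beta}^{-1}gr_\beta$, which fixes $\beta_{i-1}$ and so induces an element of $P_i$. Hence $R$ lies in a copy of $P_1\wr\cdots\wr P_l$, where the $P_i$ are primitive solvable sections (quotients of subgroups) of $R$, and $D_l=m$.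

By a theorem of Galois, a primitive solvable group of degree $d$ has $d=p^e$ and is conjugate to a subgroup of the affine group $\mathrm{AGL}_e(p)$.

**Lemma 3.** There is a family $\mathcal M_n$ of solvable subgroups of $S_n$ with $|\mathcal M_n|\le2^{O(n\log n)}$ such that each solvable $R\le S_n$ lies in some $M\in\mathcal M_n$ with the same orbits as $R$. Each $M$ is a product over its orbits of iterated wreath products of primitive solvable groups.

*Proof.* Take all such products. If $R$ is solvable, it lies in the product of its transitive solvable restrictions $R^O$, and each of these lies in a transitive iterated wreath product. So only the number of products is in question. There are at most $n^n$ partitions of $\{1,\dots,n\}$ into orbits. Let a part have size $m\ge2$.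

A sequence $(d_i)$ with product $m$ has length at most $\log_2m$; padding with ones shows that there are at most $m^{\log_2m}=2^{(\log_2m)^2}$ sequences. There are $m!$ identifications of the part with $[d_1]\times\dots\times[d_l]$. We may choose the labels $1,\dots,d_i$ so that $P_i$ lies in a fixed copy of $\mathrm{AGL}_e(p)$ in $\mathrm{Sym}(d_i)$, $d_i=p^e$. That copy has order at most $p^{e+e^2}=d_i^{1+e}\le2^{2(\log_2d_i)^2}$, because $1+e\le2e\le2\log_2d_i$. A group $Q$ is generated by at most $\log_2|Q|$ elements (in a strictly increasing chain of subgroups the order at least doubles each time). So there are at most $\bigl(2^{2(\log_2d_i)^2}\bigr)^{2(\log_2d_i)^2}=2^{4(\log_2d_i)^4}$ choices of $P_i$. Since $\sum_i(\log_2d_i)^4\le(\log_2m)^4$, a part of size $m$ has at most $m!\,2^{5(\log_2m)^4}$ choices in all; for $m=1$ there is one. Altogether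
$$|\mathcal M_n|\le n^n\prod_O|O|!\;2^{5(\log_2|O|)^4}\le n^n\,n!\,2^{O(n)}=2^{O(n\log n)},$$
as $(\log_2m)^4=O(m)$ and $\prod_O|O|!\le n!$. (For $n=1$ the family has one member.) $\square$

## 5. The logarithm disappears: proof of Theorem A

Dixon, J. Austral. Math. Soc. 7 (1967), proved that *a solvable subgroup of $S_n$ has order at most $24^{(n-1)/3}$*, and $24^{(n-1)/3}\le2^{1.6n}$.

*Proof of Theorem A.* A solution on $\{1,\dots,n\}$ is determined by its $n$ rows. By Lemmas 2 and 3 all rows lie in one $M\in\mathcal M_n$, and $M$ is solvable, so $|M|\le24^{(n-1)/3}$. Hence there are at most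
$$|\mathcal M_n|\cdot|M|^n\ \text{choices, with } |M|^n\le24^{n(n-1)/3},\quad\text{so at most}\quad 2^{O(n\log n)}\,24^{n(n-1)/3}$$
solutions. This is at most $2^{Cn^2}$ for a suitable $C$ and all $n\ge1$. Every isomorphism class of size $n$ has a member on $\{1,\dots,n\}$. $\blacksquare$

The resulting exponent is $\frac13\log_2 24\cdot n^2\approx1.53\,n^2$. Better bounds on $|M|$ cannot help: for $n=4^l$ the iterated wreath product $S_4\wr\dots\wr S_4$ is solvable of order $24^{1+4+\dots+4^{l-1}}=24^{(n-1)/3}$. We treated the $n$ rows as independent elements of $M$. To reach $n^2/4$ we must use that they are linked by (3).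

## 6. Transporting rows, and two obstructions

Write (3) as $\sigma_{\sigma_s^{-1}(z)}=\sigma_s^{-1}\sigma_z\sigma_{s'}$ with $s'=\sigma_z^{-1}(s)$. It suggests a plan. Choose a small set $S$ such that $\langle\sigma_s:s\in S\rangle$ has the same orbits as $G$. Record the rows of $S$, the maps $\sigma_z^{-1}|_S$ for all $z$, and one row per orbit. Then move along each orbit by (3) to get all other rows. The plan stops at two exact points.

First, (3) requires the row of $s'=\sigma_z^{-1}(s)$, and $s'$ is in the $G$-orbit of $s$ but in general not in $S$. So transport works only if the rows of a $G$-invariant set containing $S$ are already known. If $G$ is transitive, that set is all of $X$, and we have gained nothing.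

Second, $S$ may have to be large. Take $k=n/2$ pairs, where the two points of each pair swap that pair and nothing else. This is one of the solutions of Section 1. Each pair is an orbit of $G$ that is moved only by its own two rows, so $S$ must meet every pair and $|S|\ge n/2$.

The second obstruction concerns small orbits only: we shall see (Lemma 5) that few rows suffice on a large orbit. We shall therefore split $X=Y\cup Z$ into $G$-invariant parts, with almost all of $Y$ in large orbits and $Z$ in orbits of bounded size. For $Y$ we do not transport. We record all rows of $Y$ at once through the bijection $\bar\pi$ of (4), using the fact that groups and modules living on large transitive sets need few generators. This removes the first obstruction, because $s'\in Y$ whenever $s\in Y$. For $Z$ we transport along a $G$-invariant set $S_1$ of *bounded* size. Its group $\Gamma$ need not have the orbits of $G$. If it has $\kappa$ orbits on $Z$, we must record $\kappa$ rows, and it will turn out that each costs essentially $|Z|-\kappa$ bits. The product $\kappa(|Z|-\kappa)$ is at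 most $n^2/4$.

The next two sections prepare the tools.

## 7. Restricted images, large primes, and transitive subsets

Pálfy, J. Algebra 77 (1982): *a primitive solvable group of degree $d$ has order at most $24^{-1/3}d^{3.25}\le d^4$.* We also use two facts about $d\ge2$: the quotient $\log_2d/(d-1)$ is decreasing (it is, up to a factor, the slope of a chord of the concave function $\ln$ from $1$ to $d$), and hence $\log_2d\le d-1$, with equality at $d=2$.

**Lemma 4.** (a) If $M\in\mathcal M_n$, $\emptyset\ne S\subseteq\{1,\dots,n\}$ and $|S|=t$, there are at most $2^{12t\log_2(en/t)}$ maps $g^{-1}|_S$, $g\in M$.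
(b) If $R\le S_n$ is solvable and $p_0\ge2$, then $\prod_{p>p_0}|R|_p\le2^{\theta n}$ with $\theta=4\log_2p_0/(p_0-1)$.

*Proof.* (a) As $M$ is a group, we may count the maps $g|_S$. First let $M=P_1\wr\cdots\wr P_l$ be a single iterated wreath product of degree $m$. If $m=1$ there is one map. If $m\ge2$, the map $g|_S$ is determined by the local permutations at the nodes lying above points of $S$. There are at most $\min(t,D_{i-1})$ such nodes at level $i$, and $|P_i|\le d_i^4$, so $\log_2$ of the number of maps is at most $\sum_i\min(t,D_{i-1})\,4\log_2d_i$. Let $i^*$ be the largest $i\le l$ with $D_{i-1}\le t$; it exists since $D_0=1$. Put $D=D_{i^*-1}$.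

- Levels $i<i^*$ contribute at most $4\sum_{i<i^*}D_{i-1}(d_i-1)=4\sum_{i<i^*}(D_i-D_{i-1})\le4D\le4t$.
- Level $i^*$ contributes at most $4D\log_2d_{i^*}\le4D\log_2(m/D)\le4D\log_2(em/D)\le4t\log_2(em/t)$. Here $x\log_2(em/x)$ is increasing on $(0,m]$, because the derivative of $x(1+\ln m-\ln x)$ is $\ln(m/x)\ge0$.
- If there are levels $i>i^*$, then $D_{i^*}>t$, and they contribute at most $4t\sum_{i>i^*}\log_2d_i=4t\log_2(m/D_{i^*})\le4t\log_2(m/t)$.

Since $\log_2(em/t)\ge\log_2e>1$, the sum is at most $12t\log_2(em/t)$. In general let $M$ have orbits $O_i$ of size $m_i$, and let $t_i=|S\cap O_i|$. Over the $i$ with $t_i>0$, concavity of the logarithm (Jensen) gives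
$$\sum_it_i\log_2\frac{em_i}{t_i}=t\sum_i\frac{t_i}t\log_2\frac{em_i}{t_i}\le t\log_2\Bigl(\sum_i\frac{em_i}t\Bigr)\le t\log_2\frac{en}t .$$

(b) Let $Q$ be a Hall subgroup of $R$ for the primes $>p_0$, so $|Q|=\prod_{p>p_0}|R|_p$. On a nontrivial orbit $O$ of size $m$, $Q^O$ lies in an iterated wreath product of primitive sections $P_i$ of $Q$, by Section 4. Their degrees $d_i$ are prime powers, and they divide $|P_i|$ because $P_i$ is transitive. So $d_i$ is a power of a prime $>p_0$, whence $d_i>p_0$ and $4\log_2d_i\le\theta(d_i-1)$. Therefore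
$$\log_2|Q^O|\le\sum_iD_{i-1}\,4\log_2d_i\le\theta\sum_iD_{i-1}(d_i-1)=\theta(m-1)\le\theta m .$$
Multiply over the orbits. $\square$

**Lemma 5.** Let $R$ be transitive and solvable on $O$, $|O|=m\ge2$, $R=\langle\Sigma\rangle$. Some $S\subseteq\Sigma$ with $|S|\le4\log_2m$ generates a group transitive on $O$.

*Proof.* Use the chain $\mathfrak B_0,\dots,\mathfrak B_l$ of Section 4. We construct $S_i\subseteq\Sigma$ with $|S_i|\le4\log_2D_i$ and $\langle S_i\rangle$ transitive on $\mathfrak B_i$. Put $S_0=\emptyset$. Given $S_{i-1}$, fix $\beta\in\mathfrak B_{i-1}$ and let $\Delta$ be the current group, at first $\langle S_{i-1}\rangle$. While $\Delta$ is not transitive on $\mathfrak B_i$, add some $s\in\Sigma$ that does not map every $\Delta$-orbit on $\mathfrak B_i$ to itself. Such an $s$ exists, since otherwise $R=\langle\Sigma\rangle$ would not be transitive on $\mathfrak B_i$.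

Each addition reduces the number of orbits on $\mathfrak B_i$. As $\Delta$ is transitive on $\mathfrak B_{i-1}$, its orbits on $\mathfrak B_i$ correspond to the orbits of $\Delta_\beta$ on the children of $\beta$. So each addition strictly enlarges the group induced by $\Delta_\beta$ on the children of $\beta$. All these groups lie in the group induced by $R_\beta$, which is primitive and solvable, of order at most $d_i^4$. So there are at most $4\log_2d_i$ additions, and $|S_i|\le4\log_2D_{i-1}+4\log_2d_i=4\log_2D_i$. Take $S=S_l$. $\square$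

## 8. Few generators on large orbits

Let $d(\cdot)$ be the minimal number of generators of a group and $d_H(\cdot)$ that of an $H$-module. A solvable permutation group of degree $m$ may need $m/2$ generators; the group generated by $m/2$ disjoint swaps does. On large orbits this cannot happen:

**[T]** *There is a constant $c$ such that every transitive solvable permutation group of degree $m\ge2$ is generated by at most $cm/\sqrt{\log_2m}$ elements* (Bryant–Kovács–Robinson, Quart. J. Math. 46 (1995); for all transitive groups, Lucchini–Menegazzo–Morigi, Bull. London Math. Soc. 32 (2000)).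

We need the same saving for intransitive groups, for submodules of permutation modules, and for sublattices of $\mathbb Z^Y$. An *$H$-sublattice* is an $H$-invariant subgroup of finite index.

**Lemma 6.** Let $H\le\mathrm{Sym}(Y)$ be solvable, $|Y|\le n$, with all but at most $\varepsilon_1n$ points of $Y$ in $H$-orbits of size $>B_2\ge3$. Put $\lambda=1/\sqrt{\log_2B_2}$.
(a) $d(H)\le(3c\lambda+4\varepsilon_1)n$.
(b) For every prime $p$, each $H$-submodule of $\mathbb F_p^Y$ is generated by at most $(cp\lambda+\varepsilon_1)n$ elements.
(c) If $\Lambda'\subseteq\Lambda=\mathbb Z^Y$ is an $H$-sublattice of index at most $2^{2n}$ and $T\ge1$ is an integer, then $d_H(\Lambda'/p\Lambda')\le T(cp\lambda+\varepsilon_1)n+2n/T$ for every prime $p$.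

Let $O_1,\dots,O_r$ be the $H$-orbits on $Y$.

*Proof of (a).* We build up $H$ one orbit at a time. The new information on $O_i$ is a normal subgroup of $H^{O_i}$, so we first bound normal generators. *Claim: if $R$ is transitive and solvable on $O$, $|O|=m\ge2$, and $N\trianglelefteq R$, then $N$ is the normal closure in $R$ of at most $2cm/\sqrt{\log_2m}$ elements.*

Let $E=\{(a,b)\in R^2:aN=bN\}\rtimes\langle\vartheta\rangle$, where $\vartheta$ swaps coordinates. It acts faithfully on $O\times\{1,2\}$: $(a,b)$ acts as $a$ on the first copy of $O$ and as $b$ on the second, and $\vartheta$ exchanges the copies. $E$ is solvable, and it is transitive because it contains all $(a,a)$ and $\vartheta$. By [T] it has at most $2cm/\sqrt{\log_2(2m)}\le2cm/\sqrt{\log_2m}$ generators $(a_i,b_i)\vartheta^{\epsilon_i}$. Here $a_ib_i^{-1}\in N$, as $N$ is normal. Let $N'\le N$ be the normal closure in $R$ of the $a_ib_i^{-1}$. All generators lie in the subgroup $\{(a,b):aN'=bN'\}\rtimes\langle\vartheta\rangle$ of $E$, so this subgroup is $E$. For $x\in N$ we have $(x,1)\in E$, hence $x\in N'$.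 So $N'=N$, and the claim holds.

Let $H_{(i)}$ be the pointwise stabilizer of $O_1\cup\dots\cup O_i$ in $H$, and $N_i=(H_{(i-1)})^{O_i}\trianglelefteq H^{O_i}$. Let $U\subseteq H$ contain, for each $i$, lifts of generators of $H^{O_i}$, and elements of $H_{(i-1)}$ whose restrictions to $O_i$ have normal closure $N_i$ in $H^{O_i}$. Put $H'=\langle U\rangle$. We show by induction on $i$ that $H'$ and $H$ have the same restriction to $O_1\cup\dots\cup O_i$; for $i=0$ there is nothing to show. Given $h\in H$, take $h'\in H'$ agreeing with $h$ on $O_1\cup\dots\cup O_{i-1}$. Then $h'^{-1}h\in H_{(i-1)}$, so $(h'^{-1}h)|_{O_i}\in N_i$. The group $(H'\cap H_{(i-1)})^{O_i}$ is normalized by $H'^{O_i}=H^{O_i}$ and contains normal generators of $N_i$, so it contains $N_i$. Hence some $h''\in H'\cap H_{(i-1)}$ agrees with $h'^{-1}h$ on $O_1\cup\dots\cup O_i$, and $h'h''\in H'$ agrees with $h$ there. For $i=r$ we get $H'=H$.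

An orbit of size $m>B_2$ contributes at most $3cm/\sqrt{\log_2m}\le3c\lambda m$ elements to $U$, by [T] and the claim. Any other orbit, of size $m$, contributes at most $2\log_224^{(m-1)/3}\le4m$ elements, because a group $Q$ has at most $\log_2|Q|$ generators and by Dixon's bound. Summing, $d(H)\le(3c\lambda+4\varepsilon_1)n$.

*Proof of (b).* Let $W\subseteq\mathbb F_p^Y$ be a submodule. Filter it by the $W\cap\mathbb F_p^{O_i\cup\dots\cup O_r}$. The successive quotients embed in the $\mathbb F_p^{O_i}$, and generators of the quotients lift to generators of $W$. So it suffices to treat a submodule $W\ne0$ of $\mathbb F_p^O$ with $O$ an orbit of size $m$. If $m\le B_2$, then $\dim W\le m$ generators suffice; these orbits have at most $\varepsilon_1n$ points together.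

Let $m>B_2$. View elements of $W$ as functions on $O$, with $(hw)(o)=w(h^{-1}o)$. The group $E=W\rtimes H^O$ acts on $\mathbb F_p\times O$ by
$$(w,h)(a,o)=(a+w(ho),\,ho).$$
This is an action: applying $(w',h')$ and then $(w,h)$ gives $(a+w'(h'o)+w(hh'o),\,hh'o)$, and $(w+hw')(hh'o)=w(hh'o)+w'(h'o)$. It is faithful, and $E$ is solvable. It is transitive: some $w\in W$ is nonzero at some point, hence, after applying $H$, for each given $o$ some $w\in W$ has $w(o)\ne0$, and its multiples move $(a,o)$ to all $(a',o)$. By [T], $E$ has at most $cpm/\sqrt{\log_2(pm)}\le cp\lambda m$ generators $(w_i,h_i)$. If $N$ is the submodule generated by the $w_i$, all generators lie in $N\rtimes H^O$, so $N=W$. Summing over the orbits gives (b).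

*Proof of (c).* The module $\Lambda'/p\Lambda'$ need not be a submodule of $\mathbb F_p^Y$. We cut it into pieces that are quotients of submodules $C_i$ of $\mathbb F_p^Y$, and use the index bound to show that after $T$ pieces little is left. Let
$$C_i\subseteq\Lambda/p\Lambda=\mathbb F_p^Y\ \text{ be the image of }\ p^{-i}(\Lambda'\cap p^i\Lambda),\qquad F_i\subseteq\Lambda'/p\Lambda'\ \text{ the image of }\ \Lambda'\cap p^i\Lambda .$$
(Example: for $\Lambda=\mathbb Z$ and $\Lambda'=p^a\mathbb Z$, we get $C_i=0$ for $i<a$ and $C_i=\mathbb F_p$ for $i\ge a$; and $F_i=\Lambda'/p\Lambda'$ for $i\le a$, $F_i=0$ for $i>a$.)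

*The $C_i$ increase and are soon almost everything.* If $y\in\Lambda'\cap p^i\Lambda$, then $py\in\Lambda'\cap p^{i+1}\Lambda$ and $p^{-i-1}(py)=p^{-i}y$; so $C_0\subseteq C_1\subseteq\cdots$. By the isomorphism theorem and the modular law,
$$(p^i\Lambda+\Lambda')/(p^{i+1}\Lambda+\Lambda')\cong p^i\Lambda/\bigl(p^{i+1}\Lambda+(\Lambda'\cap p^i\Lambda)\bigr)\cong\mathbb F_p^Y/C_i ,$$
the last step by dividing by $p^i$. The product of these orders over all $i\ge0$ is at most $[\Lambda:\Lambda']\le2^{2n}$, and $p\ge2$, so $\sum_i(|Y|-\dim C_i)\le2n$. The terms are non-increasing, so $T(|Y|-\dim C_{T-1})\le2n$, that is, $|Y|-\dim C_{T-1}\le2n/T$.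

*The $F_i$ decrease to $0$.* We have $F_0=\Lambda'/p\Lambda'$. Choose $p^am'$ with $p\nmid m'$ and $p^am'\Lambda\subseteq\Lambda'$. If $i>a$ and $x=p^iy\in\Lambda'$ with $y\in\Lambda$, then $m'x=p^{i-a}(p^am'y)\in p\Lambda'$; since also $px\in p\Lambda'$ and $\gcd(m',p)=1$, $x\in p\Lambda'$. So $F_i=0$ for $i>a$.

*Comparison.* By the modular law again,
$$F_i/F_{i+1}\cong(\Lambda'\cap p^i\Lambda)\big/\bigl((\Lambda'\cap p^{i+1}\Lambda)+(p\Lambda'\cap p^i\Lambda)\bigr).$$
The map $x\mapsto p^{-i}x+p\Lambda$ sends $\Lambda'\cap p^i\Lambda$ onto $C_i$ with kernel $\Lambda'\cap p^{i+1}\Lambda$. So $F_i/F_{i+1}$ is a quotient of the $H$-module $C_i$. For $i\ge1$ we have $p\Lambda'\cap p^i\Lambda=p(\Lambda'\cap p^{i-1}\Lambda)$, and its image in $C_i$ is $C_{i-1}$; so then $F_i/F_{i+1}\cong C_i/C_{i-1}$. Hence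
$$\dim F_T=\sum_{i\ge T}(\dim C_i-\dim C_{i-1})\le|Y|-\dim C_{T-1}\le2n/T .$$
For $i<T$, (b) gives $d_H(F_i/F_{i+1})\le d_H(C_i)\le(cp\lambda+\varepsilon_1)n$. Adding the $T$ quotients and $\dim F_T$ gives (c). $\square$

## 9. Splitting $X$ into $Y$ and $Z$

Fix $0<\zeta<1/10$. We shall show that the number of solutions on $X=\{1,\dots,n\}$ is at most
$$2^{n^2/4+O(\zeta)n^2+o_\zeta(n^2)},\tag{5}$$
where the constant in $O(\zeta)$ is absolute.

The method is to encode a solution by successively recorded data. The *cost* of a datum is $\log_2$ of the number of its possible values, given the earlier data. If the data determine the solution, the number of solutions is at most $2^{\text{total cost}}$. Objects that are chosen as a function of earlier data (lifts, orbit representatives, words for group elements) are chosen by a rule fixed in advance and cost nothing. A list of at most $q$ group elements is padded by the identity to length exactly $\lfloor q\rfloor$.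

**Parameters.** Choose a prime $p_0$ with $4\log_2p_0/(p_0-1)\le\zeta$, and put $T=\lceil2/\zeta\rceil$ and $\varepsilon_1=\zeta/(4T)$. For $B_1\ge1$ let $\Psi(B_1)\ge\max(B_1+1,3)$ be an integer so large that for all $B_2\ge\Psi(B_1)$, with $\eta=4\log_2(B_2)/B_2$,
$$B_1\eta\le\frac{\varepsilon_1}2,\quad 12\eta\log_2\frac e\eta\le\zeta,\quad B_1\frac{\log_2B_2}{B_2}\le\zeta,\quad\frac{3c}{\sqrt{\log_2B_2}}\le\zeta,\quad\frac{Tcp_0}{\sqrt{\log_2B_2}}\le\zeta .\tag{6}$$
This is possible since all left sides tend to $0$ as $B_2\to\infty$. Let $b_0=1$ and $b_{i+1}=\Psi(b_i)$. The first $\lceil2/\varepsilon_1\rceil$ intervals $(b_i,b_{i+1}]$ are disjoint, so for one of them the $G$-orbits with size in it comprise at most $\varepsilon_1n/2$ points in total. Put $B_1=b_i$, $B_2=b_{i+1}$ for this $i$. The pair $(B_1,B_2)$ belongs to a finite list that depends only on $\zeta$. Call a $G$-orbit *small* if its size is at most $B_1$, *medium* if its size is in $(B_1,B_2]$, and *large* if its size exceeds $B_2$. The gap between $B_1$ and $B_2$ makes a large orbit enormous compared with a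 small one, and few points lie in the gap.

**Step 0: the frame.** *This step records the orbits and an ambient solvable group, and defines $Y$ and $Z$.* Record $(B_1,B_2)$, the $G$-orbits, and an $M\in\mathcal M_n$ containing $G$ with the same orbits (Lemmas 2 and 3). The cost is $O(n\log n)+O_\zeta(1)$. Recall $|M|\le2^{1.6n}$.

For each large orbit $O$, Lemma 5 with $\Sigma=\{\sigma_x|_O:x\in X\}$ gives at most $4\log_2|O|$ elements $x\in X$ whose rows generate a group transitive on $O$. Let $S$ be the union of these sets. As $\log_2m/m$ decreases for $m\ge3$,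
$$|S|\le\sum_{O\text{ large}}4\log_2|O|\le\sum_{O\text{ large}}|O|\,\frac{4\log_2B_2}{B_2}\le\eta n .$$
Let $Y$ be the union of all large orbits, all medium orbits, and all small orbits meeting $S$. Then $S\subseteq Y$, and $Y$ is $G$-invariant. The points of $Y$ in non-large orbits number at most $\varepsilon_1n/2+B_1\eta n\le\varepsilon_1n$. Record $S$ and $Y$, at cost $O(n)$. Put $Z=X\setminus Y$, a union of small orbits.

## 10. The rows of $Y$ through generators and lattices

**Step 1: the rows $\sigma_y\in\mathrm{Sym}(X)$, $y\in Y$, at cost $O(\zeta)n^2+o_\zeta(n^2)$.** *This step makes a $G$-invariant set of rows known, so that (3) can later be used with every $s\in S$.* If $Y=\emptyset$ there is nothing to do. Otherwise let $H,L,\bar\pi$ be as in (4). $H$ is solvable by Lemma 2 for the solution $Y$. Since $S\subseteq Y$, $H$ is transitive on every large $G$-orbit. So all but at most $\varepsilon_1n$ points of $Y$ lie in $H$-orbits of size $>B_2$, and Lemma 6 applies. By (6) it gives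
$$d(H)\le(\zeta+4\varepsilon_1)n\le2\zeta n,$$
and for every prime $p\le p_0$ and every $H$-sublattice $\Lambda'\subseteq\mathbb Z^Y$ of index at most $2^{2n}$
$$d_H(\Lambda'/p\Lambda')\le\bigl(Tcp_0\lambda+T\varepsilon_1+2/T\bigr)n\le(\zeta+\zeta/4+\zeta)n\le3\zeta n .\tag{7}$$

**Step 1(i): the solution $Y$.** *Here we recover the restrictions $\sigma_y|_Y$.* They are determined by $H$, $L$ and the values of $\bar\pi$ on generators of $H$. Indeed, by (4) these values determine $\bar\pi$ on all positive words in the generators, hence on the finite group $H$, and $\sigma_y|_Y=\bar\pi^{-1}(e_y+L)$.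

*Generators of $H$.* They lie in the restriction $M^Y$, so they cost at most $2\zeta n\cdot1.6n$.

*The lattice $L$.* Here $|\mathbb Z^Y/L|=|H|\le2^{1.6n}\le2^{2n}$. Take a chain $\mathbb Z^Y=\Lambda_0>\Lambda_1>\dots>\Lambda_q=L$ of $H$-sublattices with simple quotients $V_j=\Lambda_j/\Lambda_{j+1}$. Each $V_j$ is a finite simple $H$-module, so $p_jV_j=0$ for a prime $p_j$ (if $p$ divides $|V_j|$, then $pV_j\neq V_j$ is a submodule, hence $0$). The prime $p_j$ divides $|H|$, so $p_j\le n$; and $q\le2n$. We record the chain downward. Since $p_j\Lambda_j\subseteq\Lambda_{j+1}$, the lattice $\Lambda_{j+1}$ is the kernel of a homomorphism from $\Lambda_j$ onto $V_j$ that factors through $\Lambda_j/p_j\Lambda_j$. Given $\Lambda_j$, recording $p_j$ and $|V_j|$ costs $O(\log n)$. There are at most $n$ isomorphism types for $V_j$, since it is a composition factor of $\Lambda_j/p_j\Lambda_j$, which has dimension $|Y|\le n$ over $\mathbb F_{p_j}$. For each type there are at most $|V_j|^{d_H(\Lambda_j/p_j\Lambda_j)}$ homomorphisms. So $L$ costs at most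
$$O(n\log n)+\sum_jd_H(\Lambda_j/p_j\Lambda_j)\log_2|V_j| .$$
By (7), the terms with $p_j\le p_0$ contribute at most $3\zeta n\sum_j\log_2|V_j|\le3\zeta n\cdot2n$. For $p_j>p_0$ we use $d_H\le n$: these terms contribute at most $n\log_2\prod_{p>p_0}|H|_p\le\zeta n^2$, by Lemma 4(b).

*The values of $\bar\pi$* on at most $2\zeta n$ generators lie in $\mathbb Z^Y/L$, of order at most $2^{1.6n}$, and cost at most $2\zeta n\cdot1.6n$.

**Step 1(ii): the action of $\sigma_y$ on all of $X$.** *We now know $\sigma_y|_Y$ and must extend it to $X$; we read the extension as a homomorphism.* By Lemma 1 for $Y\subseteq X$, $\mathbb G_Y=\{(v,g_v)\}$; for the solution $Y$ we have $\mathbb G=\{(v,g_v^0)\}$, generated by the $(e_y,\sigma_y|_Y)$ and known from (i). The homomorphism $(v,g)\mapsto(v,g|_Y)$ maps $\mathbb G_Y$ onto $\mathbb G$, since it maps generators to generators. It is injective on $\mathbb G_Y$, because there the first coordinate determines the element. Its inverse, followed by the projection to the second coordinate, is a homomorphism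
$$\rho\colon\mathbb G\to M,\qquad\rho(e_y,\sigma_y|_Y)=\sigma_y .$$
It remains to record $\rho$. Let $N=\{(v,1):v\in L\}$, the kernel of $\mathbb G\to H$. Conjugation by $(u,g)\in\mathbb G$ sends $(v,1)$ to $(gv,1)$, so $N\cong L$ as $H$-modules. Let $g_1,\dots,g_d\in\mathbb G$ lift the recorded generators of $H$. The $\rho(g_i)\in M$ cost at most $2\zeta n\cdot1.6n$. Since $\mathbb G=\langle g_1,\dots,g_d\rangle N$, it remains to record $\rho|_N$.

The group $\rho(N)$ is a finite abelian subgroup of $M$. Let $\rho_p\colon N\to\rho(N)_p$ be the $p$-component of $\rho|_N$; only primes $p\le n$ matter, and $\rho|_N$ is the product of the $\rho_p$. Fix such a $p$, put $\delta_p=d_H(L/pL)$, and choose $n_1,\dots,n_{\delta_p}\in N$ that generate $N/pN$ as an $H$-module. Let $N'$ be the $H$-submodule of $N$ that they generate. From $N=N'+pN$ (writing $N$ additively) we get $N=N'+p^fN$ for all $f$. For large $f$, $\rho_p$ vanishes on $p^fN$, so $\rho_p$ is determined by its restriction to $N'$. For $g\in\mathbb G$, conjugation by $\rho(g)$ preserves $\rho(N)$ and its $p$-part, so $\rho_p(gkg^{-1})=\rho(g)\rho_p(k)\rho(g)^{-1}$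 for $k\in N$. As $\langle g_1,\dots,g_d\rangle$ maps onto $H$, $N'$ is generated as a group by the $gn_ig^{-1}$ with $g\in\langle g_1,\dots,g_d\rangle$. Hence $\rho_p$ is determined by the $\rho_p(n_i)$ and the $\rho(g_i)$.

For fixed $p$ the $\rho_p(n_i)$ lie in one Sylow $p$-subgroup of $M$. Recording such a Sylow subgroup for each $p\le n$ costs at most $\pi(n)\cdot1.6n=o(n^2)$, since $M$ has at most $|M|$ of them and $\pi(n)=O(n/\log n)$. After that, the $\rho_p(n_i)$ cost at most
$$\sum_p\delta_p\log_2|M|_p\le3\zeta n\log_2|M|+n\log_2\prod_{p>p_0}|M|_p\le3\zeta n\cdot1.6n+\zeta n^2,$$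
by (7) for $p\le p_0$, and by $\delta_p\le n$ and Lemma 4(b) for $p>p_0$. So $\rho$, and with it every row $\sigma_y$, $y\in Y$, is known.

## 11. Rows of $Z$ on $Y$: centralizers on large orbits

**Step 2: the restrictions $\sigma_z|_Y$, $z\in Z$, at cost $O(\zeta)n^2$.** *This step shows that the known rows almost fix how $\sigma_z$ acts on large orbits.* Record $\sigma_z^{-1}|_S$ for all $z\in Z$. Since $x\log_2(en/x)$ is increasing on $(0,n]$ and $|S|\le\eta n\le n$, Lemma 4(a) bounds the cost by $n\cdot12\eta n\log_2(e/\eta)\le\zeta n^2$. (If $S=\emptyset$ there are no large orbits and no cost.)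

For $z\in Z$ and $s\in S$, (3) reads $\sigma_z=\sigma_s\sigma_{z_1}\sigma_{s'}^{-1}$. Here $z_1=\sigma_s^{-1}(z)\in Z$ is known, $s'=\sigma_z^{-1}(s)\in Y$ is recorded, and the rows $\sigma_s,\sigma_{s'}$ are known from Step 1. Let $\Gamma_0=\langle\sigma_s:s\in S\rangle$, and let $w=\sigma_{s_1}\cdots\sigma_{s_l}$ be a word with $w(z)=z$. Apply (3) with $s_1$ at $z_0=z$, then with $s_2$ at $z_1=\sigma_{s_1}^{-1}(z_0)$, and so on; after $l$ steps we arrive at $z_l=w^{-1}(z)=z$. This gives
$$\sigma_z=w\,\sigma_z\,w'^{-1},\qquad w'=\sigma_{s_1'}\cdots\sigma_{s_l'},\quad s_i'=\sigma_{z_{i-1}}^{-1}(s_i),$$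
with $w'$ known; in other words $\sigma_z^{-1}w\,\sigma_z=w'$. As $\Gamma_0$ is finite, every element of the stabilizer $(\Gamma_0)_z$ is such a positive word.

Let $g,g'$ be two candidates for $\sigma_z$, that is, permutations in $M$ that agree with all data recorded so far. From $g^{-1}wg=w'=g'^{-1}wg'$ we see that $g'g^{-1}$ centralizes $(\Gamma_0)_z$; it also preserves every $G$-orbit. As $z$ lies in a small orbit, $|\Gamma_0:(\Gamma_0)_z|\le B_1$. As $\Gamma_0$ is transitive on each large orbit, $(\Gamma_0)_z$ has at most $B_1$ orbits there. A permutation $f$ that commutes with $(\Gamma_0)_z$ satisfies $f(wx)=w f(x)$, so on a large orbit of size $m$ it is determined by the images of one point from each of these at most $B_1$ orbits: at most $m^{B_1}$ possibilities. So for each $z$ the restriction of $\sigma_z$ to the large orbits, of sizes $m_i$, costs at most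
$$\sum_iB_1\log_2m_i\le B_1n\,\frac{\log_2B_2}{B_2}\le\zeta n .$$
The restriction of $\sigma_z$ to the at most $\varepsilon_1n$ other points of $Y$ lies in a restriction of $M$, which is solvable, and costs at most $1.6\,\varepsilon_1n\le\zeta n$ by Dixon's bound. Summing over $z\in Z$, Step 2 costs at most $3\zeta n^2$.

## 12. Rows of $Z$ on $Z$: the count $\kappa(n_1-\kappa)$

**Step 3: the restrictions $\sigma_z|_Z$, $z\in Z$, at cost at most $n^2/4+\zeta n^2+O_\zeta(n)$.** *This is where the main term arises.* The set $Z$ is $G$-invariant, so it is a solution. In this step we write $\sigma_z$ for $\sigma_z|_Z$, and all groups act on $Z$. Let $O_1,\dots,O_k$ be the $G$-orbits in $Z$, all of size at most $B:=B_1$, and let $n_1=|Z|$; we may assume $k\ge1$. Let $\varepsilon>0$ depend on $\zeta$ and $B$ only; it is chosen below.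

**Step 3(i): regularization.** *We look for a $G$-invariant set $S_1\subseteq Z$ of bounded size whose group $\Gamma$ already contains every row, as seen on most pairs of orbits.* For $G$-invariant $S'\subseteq Z$ let $\Gamma_{S'}=\langle\sigma_s:s\in S'\rangle$. Call a pair $(i,j)\in\{1,\dots,k\}^2$ *bad* for $x\in Z$ (with respect to $S'$) if
$$\sigma_x|_{O_i\cup O_j}\notin(\Gamma_{S'})^{O_i\cup O_j} .$$
In the example where each pair is swapped only by its own two rows, let $x$ lie in a pair $O_i$ with $O_i\not\subseteq S'$. Then the bad pairs for $x$ are those that involve $i$, because $\Gamma_{S'}$ is trivial on $O_i$ while $\sigma_x$ is not. There are $2k-1$ of them, fewer than $\varepsilon k^2$ once $k$ is large. So even $S'=\emptyset$ is good enough in that example.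

Start with $S'=\emptyset$. While some $x\in Z$ has more than $\varepsilon k^2$ bad pairs, add the $G$-orbit of $x$ to $S'$. For each bad pair the group $(\Gamma_{S'})^{O_i\cup O_j}$ strictly grows, so its order at least doubles. Hence $\sum_{i,j}\log_2|(\Gamma_{S'})^{O_i\cup O_j}|$ increases by more than $\varepsilon k^2$. These groups are solvable of degree at most $2B$, so by Dixon's bound the sum is at most $1.6\cdot2B\,k^2\le4Bk^2$. There are at most $4B/\varepsilon$ additions, and we end with a $G$-invariant $S_1\subseteq Z$, $|S_1|\le4B^2/\varepsilon$, such that every $x\in Z$ has at most $\varepsilon k^2$ bad pairs with respect to $\Gamma:=\Gamma_{S_1}$.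

Record $S_1$, the $\sigma_s$ for $s\in S_1$, and the permutations $\sigma_z|_{S_1}$ of $S_1$ for all $z\in Z$. Since $|S_1|=O_\zeta(1)$, this costs $O_\zeta(n)$. The group $\Gamma$ is now known.

**Step 3(ii): linking.** *This reduces the task to one row per $\Gamma$-orbit.* For $s\in S_1$ and $z\in Z$ the point $s'=\sigma_z^{-1}(s)$ is in $S_1$ and known; here the $G$-invariance of $S_1$ is used. By (3), $\sigma_{\sigma_s^{-1}(z)}=\sigma_s^{-1}\sigma_z\sigma_{s'}$. So $\sigma_z$ determines $\sigma_u$ for every $u$ in the $\Gamma$-orbit of $z$ (in a finite group, the inverses of the generators reach the whole orbit). Let $\kappa$ be the number of $\Gamma$-orbits on $Z$. It suffices to record $\sigma_z$ for one representative $z$ of each. Moreover, exactly as in Step 2, running around a positive word for $\gamma\in\Gamma_z$ gives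
$$\sigma_z^{-1}\gamma\,\sigma_z=\gamma'\quad\text{with }\gamma'\text{ determined by recorded data}\qquad(\gamma\in\Gamma_z).\tag{8}$$

**Step 3(iii): classes of one representative $z\in O_{j_0}$.** *We show that boundedly many bits place $\sigma_z|_{O_j}$, for almost all $j$, in a coset of the kernel of $\Gamma$ on $O_{j_0}$.* Let
$$K=\ker(\Gamma\to\mathrm{Sym}(O_{j_0}))\le\Gamma_z,\qquad K_j=\ker(\Gamma\to\mathrm{Sym}(O_j)),\qquad P_j=KK_j\trianglelefteq\Gamma .$$
As $|\Gamma/K|\le B!$, there are at most $c_B:=2^{B!}$ normal subgroups $P\supseteq K$ of $\Gamma$, each of index at most $B!$. If $\sigma_z|_{O_j}=\gamma|_{O_j}$ with $\gamma\in\Gamma$, then $\gamma$ is unique up to $K_j\le P_j$, so the coset $\gamma P_j\in\Gamma/P_j$ is well defined. Call it the *class of $z$ at $j$*.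

For example, let all $O_j$ be pairs and let $\Gamma$ be a group of products of pair swaps that moves $O_{j_0}$, so $K$ has index $2$. If $\Gamma$ moves $O_j$ and $K_j=K$, then $P_j=K$: the class is one bit, and it determines $\sigma_z|_{O_j}$. If $\Gamma$ moves $O_j$ and $K_j\ne K$, then $P_j=\Gamma$: the class says nothing, and $\sigma_z|_{O_j}$ has two possibilities.

*Claim.* There are $v_P\in\Gamma/P$, one for each normal $P\supseteq K$, such that for all $j$ outside an exceptional set $E(z)$ with $|E(z)|\le c_B\sqrt\varepsilon\,k$ we have $\sigma_z|_{O_j}\in\Gamma^{O_j}$ with class $v_{P_j}$ at $j$.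

*Proof of the claim.* Let $J_P=\{j:P_j=P\}$. If $|J_P|\le\sqrt\varepsilon\,k$, put $J_P$ into $E(z)$ and let $v_P$ be arbitrary. Otherwise, since $z$ has at most $\varepsilon k^2$ bad pairs, some $j_*\in J_P$ has at most $\varepsilon k^2/|J_P|\le\sqrt\varepsilon\,k$ indices $j\in J_P$ with $(j_*,j)$ bad for $z$. Put those into $E(z)$. For every other $j\in J_P$ some $\gamma\in\Gamma$ agrees with $\sigma_z$ on $O_{j_*}\cup O_j$, so the classes of $z$ at $j_*$ and at $j$ are both $\gamma P$. Let $v_P$ be the class at $j_*$ (arbitrary if there is no such $j$). Each $P$ contributes at most $\sqrt\varepsilon\,k$ indices to $E(z)$.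

Record all $v_P$, at cost at most $c_B\log_2(B!)=O_B(1)$. Record $E(z)$ and the $\sigma_z|_{O_j}$ for $j\in E(z)$. With $\varepsilon'=c_B\sqrt\varepsilon\le\frac12$ and the binary entropy $h(x)=-x\log_2x-(1-x)\log_2(1-x)$, there are at most $2^{h(\varepsilon')k}$ subsets of size at most $\varepsilon'k$, so the last two data cost at most $h(\varepsilon')k+\varepsilon'k\log_2(B!)$. Choose $\varepsilon$, depending on $\zeta$ and $B$ only, so small that $\varepsilon'\le\frac12$ and this is at most $\zeta k\le\zeta n$.

**Step 3(iv): the remaining freedom at $j\notin E(z)$.** *We bound it by $2^{|O_j|-\kappa_j}$, where $\kappa_j$ is the number of $\Gamma$-orbits on $O_j$.* Let $g,g'$ be two candidates for $\sigma_z|_{O_j}$. Both lie in $\Gamma^{O_j}$ and have class $v_{P_j}$, so they lie in the same coset of $(P_j)^{O_j}=(KK_j)^{O_j}=K^{O_j}$, which is normal in $\Gamma^{O_j}$. So $g'g^{-1}\in K^{O_j}$. By (8), restricted to $O_j$, $g'g^{-1}$ centralizes $(\Gamma_z)^{O_j}\supseteq K^{O_j}$. Hence $g'g^{-1}$ lies in the center $\mathcal Z_j$ of $K^{O_j}$, an abelian group.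

An abelian permutation group with orbit sizes $a_1,\dots,a_q$ has order at most $\prod a_i$, since a transitive abelian group is regular; and $\prod_ia_i\le\prod_i2^{a_i-1}=2^{\sum_i a_i-q}$. The orbits of $\mathcal Z_j$ on $O_j$ refine those of $\Gamma$, so $q\ge\kappa_j$ and $|\mathcal Z_j|\le2^{|O_j|-\kappa_j}$. There are at most that many candidates.

**Step 3(v): the sum.** *This adds the costs of Step 3.* One representative costs at most
$$\sum_j(|O_j|-\kappa_j)+\zeta n+O_\zeta(1)=n_1-\kappa+\zeta n+O_\zeta(1) .$$
There are $\kappa\le n$ representatives. With (i), Step 3 costs at most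
$$\kappa(n_1-\kappa)+\zeta n^2+O_\zeta(n)\le\frac{n_1^2}4+\zeta n^2+O_\zeta(n)\le\frac{n^2}4+\zeta n^2+O_\zeta(n) .$$

In the solutions of Section 1 with $k=n/2$ pairs this is the true order of magnitude: if $\Gamma$ moves every pair, then $\kappa=n/2$ and $n_1-\kappa=n/2$, one row per pair and one bit per pair in each row.

## 13. End of the proof of Theorem B

After Steps 0–3 the rows $\sigma_y$, $y\in Y$, and the restrictions $\sigma_z|_Y$ and $\sigma_z|_Z$, $z\in Z$, are known. So all rows are known, and by (2) the solution is known. The total cost is $\frac{n^2}4+O(\zeta)n^2+o_\zeta(n^2)$, with an absolute constant in $O(\zeta)$; this is (5). For each fixed $\zeta$ it gives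
$$\limsup_{n\to\infty}\ \frac1{n^2}\log_2\#\{\text{solutions on }\{1,\dots,n\}\}\ \le\ \frac14+O(\zeta).$$
As $\zeta$ was arbitrary, there are at most $2^{(1/4+o(1))n^2}$ solutions on $\{1,\dots,n\}$, and a fortiori at most that many isomorphism classes. With the lower bound $2^{n^2/4-O(n\log n)}$ of Section 1, the number of isomorphism classes of solutions of size $n$ is $2^{(1/4+o(1))n^2}$. $\blacksquare$
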